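# Unstable multipliers of loxodromic polynomial automorphisms of $\mathbf C^2$

## 1. A Hénon map whose fixed points are all saddles

A *Hénon map* is a map $h(x,y)=(p(x)-ay,\,x)$ of $\mathbf C^2$, where $p$ is a polynomial of degree $d\ge 2$ and $a\in\mathbf C^*$. It is invertible with polynomial inverse $(x,y)\mapsto\bigl(y,(p(y)-x)/a\bigr)$, and
$$Dh_{(x,y)}=\begin{pmatrix}p'(x)&-a\\1&0\end{pmatrix},\qquad \operatorname{tr}Dh=p'(x),\qquad \det Dh=a .$$
A fixed point is a *saddle* if the eigenvalues $\lambda^s,\lambda^u$ of the differential there satisfy $|\lambda^s|<1<|\lambda^u|$; then $\lambda^u$ is its *unstable multiplier*.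

How different must the unstable multipliers at the various fixed points be? In one situation the answer is immediate.

**Proposition 1.** If all fixed points of a Hénon map $h$ are saddles, their unstable multipliers are not all equal.

*Proof.* The fixed points are the points $(x,x)$ with $q(x)=0$, where $q(x)=p(x)-(1+a)x$. At such a point, with eigenvalues $\lambda_1,\lambda_2$ of $Dh$,
$$q'(x)=p'(x)-1-a=\operatorname{tr}Dh-1-\det Dh=-(1-\lambda_1)(1-\lambda_2).$$
Suppose all fixed points are saddles with the same $\lambda^u=\kappa$. Then $\lambda^s=a/\kappa$ everywhere, so $q'$ takes the same value $T=-(1-\kappa)(1-a/\kappa)$ at every root of $q$, and $T\ne0$ because $|\kappa|>1>|a/\kappa|$. Hence $q$ has $d$ distinct roots, and the polynomial $q'-T$, which has degree $d-1\ge1$, vanishes at all of them. This is impossible. $\square$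

Here is the same proof in a form that survives generalization. If $q$ has degree $d$ and $d$ simple roots $x_1,\dots,x_d$, Lagrange interpolation writes a polynomial $g$ of degree $\le d-1$ as $\sum_j \frac{g(x_j)}{q'(x_j)}\frac{q(x)}{x-x_j}$. Comparing coefficients of $x^{d-1}$ for $g=1$ (here $d\ge 2$) gives
$$\sum_j\frac1{q'(x_j)}=0. \tag{1}$$
If all $q'(x_j)$ equal $T\neq0$, the left side is $d/T\ne0$.

Now let $n$ vary. For a polynomial automorphism $f$ of $\mathbf C^2$, let $\mathrm{SPer}_n(f)$ be the set of periodic points $p$ of exact period $n$ that are saddles, meaning that $Df^n_p$ has eigenvalues with $|\lambda^s(p)|<1<|\lambda^u(p)|$.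

**Definition (exceptional).** A loxodromic automorphism $f$ (the word is recalled in Section 2; Hénon maps are loxodromic) is *exceptional* if there is $\kappa\in\mathbf C$ with $\lambda^u(p)=\kappa^n$ for every $n\ge1$ and every $p\in\mathrm{SPer}_n(f)$.

Serge Cantat and Romain Dujardin ask, in "Multiplier rigidity for complex Hénon maps", arXiv:2603.09445 (2026), whether an exceptional loxodromic automorphism of $\mathbf C^2$ exists; analogues are known to exist in positive characteristic. Proposition 1 says that a Hénon map whose fixed points are all saddles is not exceptional. What changes in general?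

First, some fixed points need not be saddles, and they are then free of any constraint. Take $h(x,y)=(x^2-ay,x)$ with $a\neq-1$. Its fixed points are $(0,0)$ and $(1+a,1+a)$. At the origin the trace is $0$ and the eigenvalues are $\pm\sqrt{-a}$, of equal modulus: never a saddle. So period $1$ gives at most one saddle and no contradiction. Period $2$ gives none either. The fixed points of $h^2$ are the $(x_1,x_0)$ with $x_1^2=(1+a)x_0$ and $x_0^2=(1+a)x_1$; the nonzero solutions are $x_1=(1+a)\omega$, $x_0=(1+a)\omega^2$ with $\omega^3=1$. There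
$$\operatorname{tr}Dh^2=4x_1x_0-2a=4(1+a)^2-2a,\qquad \det Dh^2=a^2,$$
which is the same for all three. One of them is the fixed point $(1+a,1+a)$, so if that point is a saddle with multiplier $\kappa$, the two points of period $2$ are saddles with multiplier $\kappa^2$. One must go to larger $n$.

Second, in dimension one the non-saddle points can be fatal. For $g(z)=z^d$, the nonzero fixed points of $g^n$ satisfy $z^{d^n-1}=1$ and $(g^n)'(z)=d^nz^{d^n-1}=d^n$. All nonzero periodic points thus obey the rule with $\kappa=d$. Relation (1), for $q=g^n-z$, is no obstacle: it reads $(d^n-1)\cdot\frac1{d^n-1}+\frac1{0-1}=0$. A single point, the origin, balances all the others. We shall meet the ghost of this map in the last case of the proof.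

Third, for large $n$, and for compositions of several Hénon maps, $\mathrm{Fix}(f^n)$ is no longer the zero set of a polynomial in one variable.

## 2. Loxodromic automorphisms and the four theorems

Let $\mathsf{Aut}(\mathbf C^2)$ be the group of polynomial automorphisms. The *dynamical degree* of $f$ is $\lambda_1(f)=\lim_n\deg(f^n)^{1/n}$, and $f$ is *loxodromic* if $\lambda_1(f)>1$. The map $(x,y)\mapsto(x+y^2,y)$ is not loxodromic: its iterates $(x+ny^2,y)$ all have degree $2$. Loxodromy is needed in our question: $(2x,y/2)$ has only one periodic point, a saddle with multiplier $2$, so it obeys the rule with $\kappa=2$, but it has dynamical degree $1$.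

The Jacobian determinant of a polynomial automorphism is a nonzero constant, written $\delta=\det Df$. Write $d=\lambda_1(f)$. The set $\mathrm{Fix}(f^n)$ is counted with multiplicity, and for $p\in\mathrm{Fix}(f^n)$ we put $t_p=t_p(n)=\operatorname{tr}Df^n_p$. A fixed point $p$ of $f^n$ has multiplicity one exactly when $\det(I-Df^n_p)\neq0$.

**Theorem A.** No loxodromic $f\in\mathsf{Aut}(\mathbf C^2)$ is exceptional.

**Theorem B (trace formula).** Let $f=h_m\circ\dots\circ h_1$ with $h_i(x,y)=(p_i(x)-a_iy,x)$, $p_i$ monic of degree $d_i\ge2$, $a_i\neq0$, indices mod $m$. Put $d=\prod d_i$, $\delta=\prod a_i$. Let $\rho_i$ be the coefficient of $x^{d_i-1}$ in the remainder of $(p_i')^2$ modulo $p_i$, let $v_i=a_id_{i-1}d_i(d_{i-1}d_i-2)$, and let $\nu_1,\nu_2$ be the eigenvalues of $R_m\cdots R_1$, where $R_i=\begin{pmatrix}\rho_i&v_i\\1&0\end{pmatrix}$. Then for $nm\ge3$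
$$\sum_{p\in\mathrm{Fix}(f^n)}t_p=E(n):=d^{2n}+(d^2\delta)^n+\nu_1^n+\nu_2^n-d^n-(d\delta)^n, \tag{2}$$
and $0<|\nu_1\nu_2|<|\delta|d^4$.

**Theorem C.** Let $f$ be loxodromic and $\kappa\in\mathbf C$ with $|\kappa|>\max(1,|\delta|)$. Put $\tau_n=\kappa^n+(\delta/\kappa)^n$ and call $p\in\mathrm{Fix}(f^n)$ *bad* if $t_p\ne\tau_n$. It is impossible that the number of bad points (with multiplicity) is $o(d^n)$ and $\max_{p\text{ bad}}|t_p|=o(|\kappa|^n)$. So Theorem A remains true if one exempts $o(d^n)$ saddles of $\mathrm{Fix}(f^n)$ whose unstable multipliers are uniformly $o(|\kappa|^n)$.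

**Theorem D.** For every loxodromic $f$ there is an $n$ such that $\lambda^u$ is not constant on $\mathrm{SPer}_n(f)$.

In Theorem D no relation between different $n$ is assumed. To illustrate "bad": for $h=(x^2-ay,x)$ with $(1+a,1+a)$ a saddle of multiplier $\kappa$, we have $\tau_1=2(1+a)$, and the only bad point of $\mathrm{Fix}(h)$ is the origin, where $t_p=0$.

We use the following facts. Friedland and Milnor: a loxodromic $f$ is conjugate in $\mathsf{Aut}(\mathbf C^2)$ to a composition of Hénon maps, and $\lambda_1$ is the product of their degrees. Bedford, Lyubich and Smillie, "Distribution of periodic points of polynomial diffeomorphisms of $\mathbf C^2$", Invent. Math. 114 (1993): the measures $d^{-n}\sum_{p\in\mathrm{SPer}_n(f)}\delta_p$ (here $\delta_p$ is the unit mass at $p$) converge to a probability measure. Since all periodic points lie in a fixed compact set, this gives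
$$\#\mathrm{SPer}_n(f)\sim d^n. \tag{3}$$
The Euler–Jacobi theorem (Griffiths–Harris, Ch. 5) is recalled in Section 4. Two more facts, needed for Theorem D only, come in Section 8.

**Normalization.** We want every $p_i$ to be monic. Multipliers, multiplicities, traces, $\delta$ and $\lambda_1$ do not change under conjugacy in $\mathsf{Aut}(\mathbf C^2)$, so let $f=h_m\circ\dots\circ h_1$ with $h_i(x,y)=(p_i(x)-a_iy,x)$, and let $c_i$ be the leading coefficient of $p_i$. For $s_i\in\mathbf C^*$ (indices mod $m$) put $\sigma_i(x,y)=(s_ix,s_{i-1}y)$. Then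
$$\sigma_{i+1}^{-1}h_i\sigma_i(x,y)=\Bigl(\tfrac{p_i(s_ix)}{s_{i+1}}-a_i\tfrac{s_{i-1}}{s_{i+1}}y,\;x\Bigr),$$
a Hénon map with leading coefficient $c_is_i^{d_i}/s_{i+1}$. The composition of these maps is $\sigma_1^{-1}f\sigma_1$. We need $s_{i+1}=c_is_i^{d_i}$ for all $i$ mod $m$. Solving successively for $s_2,\dots,s_m$, this becomes one equation $s_1=Cs_1^d$ with $C\neq0$ and $d\ge2$, which has a solution $s_1\ne0$; then all $s_i\neq0$. From now on all $p_i$ are monic. We have $\det Dh_i=a_i$, $\delta=\prod a_i$, $d=\prod d_i$.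

## 3. Periodic points as zeros of a cyclic system

We want a version of (1) in several variables. The Euler–Jacobi theorem is one, but it asks that the leading forms of the equations have no common zero except $0$. For $f^n-\mathrm{id}$ on $\mathbf C^2$ this fails as soon as $n=2$. For a Hénon map with $p$ monic of degree $d$, $h^2(x,y)=(p(p(x)-ay)-ax,\;p(x)-ay)$, so the leading forms of $h^2-\mathrm{id}$ are $x^{d^2}$ and $x^d$, which vanish together on the line $x=0$. The remedy is to use more variables: keep the whole orbit as unknown.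

Fix $n$ with $L:=nm\ge3$. Extend $p_i,a_i,d_i$ $m$-periodically and take indices in $\mathbf Z/L$. Let
$$P:\mathbf C^L\to\mathbf C^L,\qquad P_i(x)=p_i(x_i)-x_{i+1}-a_ix_{i-1}.$$
Put $b_i=p_i'(x_i)$, $\sigma=\sum_i(d_i-1)$, $D=\prod_{i\in\mathbf Z/L}d_i=d^n$, $X=\prod_ix_i^{d_i-1}$ and $J=\det DP$.

**Zeros of $P$ are fixed points of $f^n$, with the same multiplicity.** This is the dictionary between the two problems. Since $h_i(x_i,x_{i-1})=(x_{i+1},x_i)$ exactly when $P_i(x)=0$, the map $x\mapsto(x_1,x_0)$ is a bijection from $\{P=0\}$ to $\mathrm{Fix}(f^n)$. For multiplicities, the equations $P_1=\dots=P_{L-2}=0$ express $x_2,\dots,x_{L-1}$ as polynomials in $(x_1,x_0)$. Write $f^n(x_1,x_0)=(y_{L+1},y_L)$, so that $y_L=p_{L-1}(x_{L-1})-a_{L-1}x_{L-2}$ and $y_{L+1}=p_L(y_L)-a_Lx_{L-1}$. The two remaining equations are $y_L-x_0=0$ and $p_0(x_0)-x_1-a_0x_{L-1}=0$. As $p_0(y_L)-p_0(x_0)$ is divisible by $y_L-x_0$, they generate the same ideal as $y_L-x_0$ and $y_{L+1}-x_1$, which are the equations of $\mathrm{Fix}(f^n)$.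

**Nothing escapes to infinity.** This is what makes Euler–Jacobi available and allows us to perturb. For $c\in\mathbf C^L$ the leading form of $P_i-c_i$ is $x_i^{d_i}$, since $d_i\ge2$. If $r=|x_i|=\max_j|x_j|\ge1$, then $|P_i(x)|\ge r^{d_i}-Ar^{d_i-1}$ with a constant $A$, so $P$ is proper. Its fibers are compact algebraic sets, hence finite, and by Bézout each has $D$ points with multiplicity. In particular $\mathrm{Fix}(f^n)$ has $d^n$ points with multiplicity. In a finite proper map a point of multiplicity $\mu$ splits, in nearby fibers, into nearby points of total multiplicity $\mu$; so for every polynomial $g$ the sum $\sum_{P(x)=c}g(x)$, with multiplicity, is continuous in $c$.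

We next compute $J$ and the traces. Both are sums over matchings, and the following two lemmas are the combinatorics for that.

**Lemma 2.** Let $L\ge3$. A permutation $\pi$ of $\mathbf Z/L$ with $\pi(i)-i\in\{-1,0,1\}$ for all $i$ is the rotation $i\mapsto i+1$, or the rotation $i\mapsto i-1$, or a product of disjoint adjacent transpositions (possibly the identity).

*Proof.* Suppose $\pi(i)=i+1$. By injectivity $\pi(i+1)\in\{i,i+2\}$. If $\pi(i+1)=i+2$, then $\pi(i+2)\in\{i+1,i+2,i+3\}$ cannot be $i+1$ or $i+2$, so it is $i+3$; continuing, $\pi$ is the rotation by $+1$. The case $\pi(i)=i-1$ is symmetric. So if $\pi$ is not a rotation, $\pi(i)=i\pm1$ always implies $\pi(i\pm1)=i$, and $\pi$ is a product of disjoint adjacent transpositions. $\square$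

A *matching* of the cycle $\mathbf Z/L$ is a set of pairwise disjoint edges $\{i-1,i\}$. A site $i$ is *covered* by $M$ if it lies on an edge of $M$. For $L=3$ the matchings are $\emptyset$ and the three single edges.

**Lemma 3.** Let $L\ge3$. For $u_i,v_i\in\mathbf C$ and $Q_i=\begin{pmatrix}u_i&v_i\\1&0\end{pmatrix}$, $i\in\mathbf Z/L$,
$$\operatorname{tr}(Q_L\cdots Q_1)=\sum_M\ \prod_{\{i-1,i\}\in M}v_i\prod_{i\text{ not covered by }M}u_i ,$$
the sum being over all matchings $M$.

*Proof.* The trace is $\sum_s\prod_i(Q_i)_{s_{i+1},s_i}$ over all $s:\mathbf Z/L\to\{1,2\}$. Since $(Q_i)_{2,2}=0$, a term vanishes if $s_i=s_{i+1}=2$ for some $i$. For the other $s$, the set $M=\{\{i-1,i\}:s_i=2\}$ is a matching, and each matching arises from exactly one such $s$. If $\{i-1,i\}\in M$, then $s_{i-1}=s_{i+1}=1$ and the factors of $Q_{i-1}$ and $Q_i$ are $(Q_{i-1})_{2,1}(Q_i)_{1,2}=v_i$. If $i$ is not covered, then $s_i=s_{i+1}=1$ and the factor is $u_i$. $\square$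

**Lemma 4.** Let $t=\sum_M\prod_{\{i-1,i\}\in M}(-a_i)\prod_{i\text{ not covered by }M}b_i$, a polynomial in $x$. At the zero of $P$ corresponding to $p\in\mathrm{Fix}(f^n)$ we have $t=t_p$. Moreover
$$J=t-1-\delta^n, \tag{4}$$
so $J=-\det(I-Df^n_p)$ there. Both $t$ and $J$ have degree $\le\sigma$, with part of degree $\sigma$ equal to $D\,X$.

*Proof.* We have $Df^n_p=B_L\cdots B_1$ with $B_i=\begin{pmatrix}b_i&-a_i\\1&0\end{pmatrix}$, so Lemma 3 gives $t=t_p$. The nonzero entries of $DP$ are $b_i$ at $(i,i)$, $-1$ at $(i,i+1)$ and $-a_i$ at $(i,i-1)$; these positions are distinct because $L\ge3$. Only the permutations of Lemma 2 contribute to the determinant. A transposition of $\{i-1,i\}$ contributes its sign times two entries, $-(-1)(-a_i)=-a_i$; hence the products of transpositions give $t$. The rotation $+1$ gives $(-1)^{L-1}(-1)^L=-1$, and the rotation $-1$ gives $(-1)^{L-1}\prod_i(-a_i)=-\delta^n$. This proves (4). As $\det Df^n_p=\delta^n$, $\det(I-Df^n_p)=1-t_p+\delta^n=-J$. Finally $\prod b_i$ has leading part $\prod d_ix_i^{d_i-1}=DX$ of degree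 $\sigma$, while the terms of nonempty matchings and the constants have degree $<\sigma$. $\square$

For $L=3$, $t=b_0b_1b_2-a_1b_2-a_2b_0-a_0b_1$.

## 4. Residue sums, and what they cannot see

**Euler–Jacobi theorem.** Let $G_1,\dots,G_L\in\mathbf C[x_1,\dots,x_L]$ have degrees $e_1,\dots,e_L$, with leading forms whose only common zero is $0$, and suppose all common zeros of the $G_i$ are simple. If $\deg g<\sum(e_i-1)$, then $\sum g/\det DG=0$, the sum being over the common zeros.

For $L=1$ and $g=1$ this is (1). The next lemma applies it to our system and goes one degree further.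

**Lemma 5.** Let $c$ be such that all zeros of $P-c$ are simple. If $\deg g\le\sigma$, then
$$\sum_{P(x)=c}\frac{g(x)}{J(x)}=[X]\,g, \tag{5}$$
the coefficient of $X$ in $g$. In particular $\sum_{P(x)=c}1/J=0$.

*Proof.* If $\deg g<\sigma$, this is the Euler–Jacobi theorem for $P-c$. Let $g$ be a monomial of degree $\sigma$ with $g\ne X$. Some $x_i$ has exponent $\ge d_i$ in $g$; otherwise all exponents are $\le d_i-1$ with sum $\sigma$, and $g=X$. On $\{P=c\}$,
$$x_i^{d_i}=\bigl(x_i^{d_i}-p_i(x_i)\bigr)+x_{i+1}+a_ix_{i-1}+c_i,$$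
which has degree $\le d_i-1$ because $p_i$ is monic and $d_i\ge2$. So $g$ agrees on $\{P=c\}$ with a polynomial of degree $<\sigma$, and its sum is $0$. For $g=X$ use $J$ itself: the fiber has $D$ simple points, so $D=\sum J/J$, and by Lemma 4 and the previous cases this is $D\sum X/J$. Hence $\sum X/J=1$. $\square$

Proposition 1 now extends to all $n$ and all compositions.

**Corollary 6.** Let $nm\ge3$. It is impossible that all points of $\mathrm{Fix}(f^n)$ have the same trace $T$ with $T\neq1+\delta^n$.

*Proof.* Otherwise $J=T-1-\delta^n\ne0$ at every zero of $P$ by (4), all zeros are simple, and (5) with $c=0$, $g=1$ gives $0=d^n/(T-1-\delta^n)\ne0$. $\square$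

If $f$ is exceptional and all points of $\mathrm{Fix}(f^n)$ are saddles, all traces equal $\tau_n=\kappa^n+(\delta/\kappa)^n$, and
$$\tau_n-1-\delta^n=-(1-\kappa^n)\bigl(1-(\delta/\kappa)^n\bigr)\ne0, \tag{6}$$
because then $|\kappa^n|>1>|(\delta/\kappa)^n|$. So such an $f$ does not exist.

**Example (one bad point of known trace).** Let $h(x,y)=(x^2-ay,x)$ with $a\neq0$ and $|a|$ small, and take $n=3$. At $a=0$ the system is $x_i^2=x_{i+1}$ ($i\in\mathbf Z/3$), and its zeros are the origin and the seven points with $x_0^7=1$, $x_1=x_0^2$, $x_2=x_0^4$. There $t=8x_0x_1x_2-2a(x_0+x_1+x_2)$ is $0$, respectively $8$, so $J=t-1-a^3$ is $-1$, respectively $7$, and the eight zeros are simple. By the implicit function theorem, for small $a$ there are still eight simple zeros near these. The origin is one, with $t=0$. At the other seven, $t$ is near $8$ and the determinant $a^3$ is near $0$, so the eigenvalues are near $8$ and $0$, and these points are saddles. Likewise $(1+a,1+a)$ is a saddle of $h$ with trace $2+2a$. If $h$ were exceptional, we would have $\tau_1=\kappa+a/\kappa=2+2a$,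 and all seven saddles would have trace
$$\tau_3=\tau_1^3-3a\tau_1=8(1+a)^3-6a(1+a).$$
But $\sum1/J=0$ reads $-\frac1{1+a^3}+\frac7{\tau_3-1-a^3}=0$, that is, $\tau_3=8(1+a^3)$. The difference of the two values of $\tau_3$ is $18a(1+a)\ne0$. So $h$ is not exceptional for small $a\ne0$.

This worked because we knew the number of bad points and their traces. In general, for an exceptional $f$ with $s_n$ bad points, all simple, the relation $\sum 1/J=0$ reads
$$\frac{d^n-s_n}{\tau_n-1-\delta^n}=-\sum_{p\text{ bad}}\frac1{J(p)} .$$
After replacing $f$ by $f^{-1}$ if necessary we may take $|\delta|\le1$, and then a non-saddle has $|t_p|\le2$ (Section 7); but that says nothing about $1/J(p)$, which may be huge. If some bad point is multiple, $J$ vanishes there and the relation is not even available. This is exactly where the direct method stops: bad points hide behind small denominators, and we do not control their number.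

The way past this is to sum a quantity *without denominators*, the trace itself. In $\sum_{\mathrm{Fix}(f^n)}t_p$ a good point contributes $\tau_n\approx\kappa^n$ and a bad one at most $2$ in modulus. So the deficit
$$d^n\tau_n-\sum_{\mathrm{Fix}(f^n)}t_p=\sum_{p\text{ bad}}(\tau_n-t_p)\approx s_n\kappa^n$$
*counts the bad points*. An exact formula for $\sum t_p$ thus becomes an asymptotic formula for $s_n$, and we can ask whether its right side behaves like a sequence of non-negative integers. It does so only in very tight circumstances, and those $\sum1/J=0$ can finish.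

## 5. The sum of the traces

We prove Theorem B. The formula $\sum t=\sum tJ/J$ puts the sum in residue form, but $tJ$ has degree $2\sigma$, too large for Lemma 5. The equations $P=c$ lower the degree: each square $b_i^2$, of degree $2d_i-2$, reduces to degree $d_i-1$.

**Step 1: pass to simple fibers and isolate $t^2$.** Sard's theorem makes the regular values $c$ of $P$ dense; for them all zeros of $P-c$ are simple. By continuity of fiber sums and Section 3, it suffices to show $\sum_{P(x)=c}t(x)=E(n)$ for regular $c$. By (4), then (5) with $[X]t=D=d^n$,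
$$\sum_{P=c}t=\sum_{P=c}\frac{tJ}J=\sum_{P=c}\frac{t^2}J-(1+\delta^n)\sum_{P=c}\frac tJ=\sum_{P=c}\frac{t^2}J-d^n-(d\delta)^n. \tag{7}$$

**Step 2: reduce $b_i^2$.** The purpose is to replace $t^2$ by a polynomial of degree $\le\sigma$ with the same values on the fiber. Divide: $(p_i')^2=q_ip_i+r_i$ with $\deg q_i=d_i-2$, leading coefficient of $q_i$ equal to $d_i^2$, and $r_i=\rho_ix^{d_i-1}+\cdots$. On $\{P=c\}$ we have $p_i(x_i)=x_{i+1}+a_ix_{i-1}+c_i$, so there $b_i^2$ coincides with
$$\beta_i:=q_i(x_i)\,(x_{i+1}+a_ix_{i-1}+c_i)+r_i(x_i),$$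
of degree $\le d_i-1$, with part of degree $d_i-1$ equal to
$$\hat\beta_i=d_i^2\,x_i^{d_i-2}x_{i+1}+d_i^2a_i\,x_i^{d_i-2}x_{i-1}+\rho_i\,x_i^{d_i-1}. \tag{8}$$

**Step 3: expand $t^2$ and keep the terms that count.** Expand $t^2$ over ordered pairs $(M,M')$ of matchings, and replace each $b_i^2$ by $\beta_i$. A site covered by neither matching contributes $\beta_i$, a site covered by exactly one contributes $b_i$, a site covered by both contributes $1$; the degrees are at most $d_i-1$, $d_i-1$ and $0$. So every term has degree $\le\sigma$, and Lemma 5 applies. If some site is covered by both, the degree is $<\sigma$ and the contribution is $0$. In the remaining terms $M$ and $M'$ cover disjoint sets of sites, so $N=M\sqcup M'$ is a matching, and each $N$ arises from $2^{|N|}$ pairs. Since $b_i$ has leading part $d_ix_i^{d_i-1}$, with $U=U(N)$ the set of sites not covered by $N$,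
$$\sum_{P=c}\frac{t^2}J=[X]\sum_N\ \prod_{\{i-1,i\}\in N}\bigl(-2a_id_{i-1}d_i\,x_{i-1}^{d_{i-1}-1}x_i^{d_i-1}\bigr)\prod_{i\in U}\hat\beta_i. \tag{9}$$

**Step 4: extract the coefficient of $X$.** Here the permutations of Lemma 2 return. Choosing one monomial in each $\hat\beta_i$, $i\in U$, means choosing $\varphi:U\to\mathbf Z/L$ with $\varphi(i)\in\{i+1,i-1,i\}$, of weight $d_i^2$, $d_i^2a_i$, $\rho_i$ respectively. By (8) the resulting monomial in (9) is $X\prod_{i\in U}x_{\varphi(i)}/x_i$. It equals $X$ exactly when $\varphi$ is a bijection of $U$ onto $U$. Extend such a $\varphi$ by the identity outside $U$ and apply Lemma 2.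

The two rotations move every site, so they occur only for $U=\mathbf Z/L$, $N=\emptyset$. Their weights are $\prod_id_i^2=d^{2n}$ and $\prod_id_i^2a_i=(d^2\delta)^n$. Otherwise $\varphi$ is a product of disjoint transpositions of adjacent sites of $U$. The transposition of $\{i-1,i\}$ has weight $d_{i-1}^2\cdot d_i^2a_i$, and fixed sites of $U$ have weight $\rho_i$.

**Step 5: resum as a trace.** The edges of $N$ and the transposed pairs together form a matching $W$. Conversely, given $W$, each of its edges may independently be an edge of $N$, with weight $-2a_id_{i-1}d_i$, or a transposition, with weight $a_id_{i-1}^2d_i^2$; the total is $a_id_{i-1}d_i(d_{i-1}d_i-2)=v_i$. Uncovered sites carry $\rho_i$. By Lemma 3 these terms add up to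
$$\sum_W\prod_{\{i-1,i\}\in W}v_i\prod_{i\text{ not covered by }W}\rho_i=\operatorname{tr}(R_L\cdots R_1)=\operatorname{tr}\bigl((R_m\cdots R_1)^n\bigr)=\nu_1^n+\nu_2^n .$$
So $\sum t^2/J=d^{2n}+(d^2\delta)^n+\nu_1^n+\nu_2^n$, and (7) gives (2).

**Step 6: the size of $\nu_1\nu_2$.** This estimate will control the second eigenvalue. Since $\det R_i=-v_i$ and $d_{i-1}d_i\ge4$,
$$0<|\nu_1\nu_2|=\prod_{i=1}^m|v_i|=|\delta|\,d^2\prod_{i=1}^m(d_{i-1}d_i-2)<|\delta|\,d^2\cdot d^2 .$$
Theorem B is proved. $\square$

**Example.** For $h=(x^2-ay,x)$ we have $(p')^2=4x^2=4p$, so $\rho=0$, and $v=a\cdot4\cdot2=8a$, $\nu_{1,2}=\pm\sqrt{8a}$. For $n=3$ the formula gives $E(3)=64+64a^3-8-8a^3=56(1+a^3)$; as $a\to0$ this tends to $56=7\cdot8+0$, in agreement with the limits of the traces found in Section 4. The cases $n=1,2$ are outside the range $nm\ge3$, yet (2) can be checked there by hand for $a\ne-1$: $E(1)=2+2a$ is the sum of the traces $0$ and $2(1+a)$, and $E(2)=12+16a+12a^2=3\bigl(4(1+a)^2-2a\bigr)-2a$, where $-2a$ is the trace of $Dh^2$ at the origin.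

## 6. Exponential sums and a count that would have to be negative

We need two elementary facts.

**Lemma 7.** Let $u_n=\sum_jc_jz_j^n$ be a finite sum with distinct $z_j\neq0$ and $c_j\ne0$, and suppose $u_n=w^n(1+o(1))$ with $w\neq0$. Then exactly one $z_j$ has $|z_j|\ge|w|$; it equals $w$, and its coefficient is $1$.

*Proof.* The sum is not empty, since $u_n\neq0$ for large $n$. Let $R=\max|z_j|$. If $|z_j|=R$, then
$$\frac1K\sum_{n\le K}u_nz_j^{-n}\longrightarrow c_j\ne0\qquad(K\to\infty),$$
because the means of $(z_i/z_j)^n$, $i\ne j$, tend to $0$ when $|z_i|\le R$. On the other hand $u_nz_j^{-n}=(w/z_j)^n(1+o(1))$. If $|w|<R$, the means tend to $0$, a contradiction. If $|w|>R$, then $u_nw^{-n}\to0$ instead of $1$, a contradiction. So $|w|=R$, and the means tend to $1$ if $z_j=w$ and to $0$ otherwise. As $c_j\neq0$, every $z_j$ of modulus $R$ equals $w$, and its coefficient is $1$. $\square$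

**Lemma 8.** For $z_1,\dots,z_r\in\mathbf C^*$ there are $n_k\to\infty$ with $(z_j/|z_j|)^{n_k}\to1$ for all $j$.

*Proof.* The vectors $\bigl((z_j/|z_j|)^n\bigr)_j$ lie in a compact torus, so they converge along some sequence $l_1<l_2<\cdots$. Take $n_k=l_{k'}-l_k$ with $k'=k'(k)>k$ so large that $n_k\ge k$; the quotients of the corresponding vectors tend to $(1,\dots,1)$. $\square$

**Proposition 9.** Let $f$ be normalized, with $|\delta|\le1$, let $|\kappa|>1$ and $\tau_n=\kappa^n+(\delta/\kappa)^n$. Let $s_n$ be the number, with multiplicity, of bad points, that is, of $p\in\mathrm{Fix}(f^n)$ with $t_p\neq\tau_n$. It is impossible that $s_n=o(d^n)$ and $\max_{p\text{ bad}}|t_p|\le\eta_n|\kappa|^n$ with $\eta_n\to0$.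

*Proof.* Assume the contrary, and let $n\ge3$ throughout, so that Theorem B, Lemma 5 and Corollary 6 apply.

**Step 1: a formula for $s_n$.** We make the deficit precise. Put $\varepsilon_n=0$ if $s_n=0$; otherwise let $\varepsilon_n$ be $(\delta/\kappa^2)^n$ minus the average of $t_p\kappa^{-n}$ over the bad points. Then $\sum_{\text{bad}}(\tau_n-t_p)=s_n\kappa^n(1+\varepsilon_n)$ with $|\varepsilon_n|\le|\delta/\kappa^2|^n+\eta_n\to0$. Since the good points contribute $(d^n-s_n)\tau_n$ to $\sum t_p=E(n)$,
$$s_n\kappa^n(1+\varepsilon_n)=d^n\tau_n-E(n). \tag{10}$$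

**Step 2: locate $\kappa$.** We compare growth rates. As $s_n=o(d^n)$ and $|\delta/\kappa^2|<1$, (10) gives $E(n)=(d\kappa)^n(1+o(1))$. Collect equal bases in (2). The bases $d$ and $d\delta$, which carry minus signs, have modulus $\le d<d^2$. So the bases of modulus $\ge d^2$ come only from the multiset
$$\mathcal P=\{d^2,\ d^2\delta,\ \nu_1,\ \nu_2\},$$
and the coefficient of such a base is its multiplicity in $\mathcal P$; there is no cancellation. In particular $d^2$ occurs with coefficient $\ge1$. Lemma 7 with $w=d\kappa$ says that the largest modulus of a base is $d|\kappa|$, so $d|\kappa|\ge d^2$, and that exactly one element of $\mathcal P$, counted with multiplicity, has modulus $\ge d|\kappa|$, namely $d\kappa$.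

**Step 3: the case $d|\kappa|>d^2$.** Here $s_n$ would have to be negative. The element $d\kappa$ is neither $d^2$ nor $d^2\delta$, so we may say $\nu_1=d\kappa$. By Theorem B, $|\nu_2|<|\delta|d^4/|\nu_1|<d^2$. The terms $(d\kappa)^n$ and $\nu_1^n$ cancel in (10), which becomes
$$s_n\kappa^n(1+\varepsilon_n)=-d^{2n}-(d^2\delta)^n-\nu_2^n+(d\delta/\kappa)^n+d^n+(d\delta)^n .$$
Dividing by $d^{2n}$, where $|d\delta/\kappa|<d$,
$$s_n\,\kappa^nd^{-2n}(1+\varepsilon_n)=-1-\delta^n+o(1).$$
By Lemma 8 take $n_k\to\infty$ with $(\kappa/|\kappa|)^{n_k}\to1$ and $(\delta/|\delta|)^{n_k}\to1$. For large $k$ the left side is a non-negative number times a complex number close to $1$, so its real part is $\ge0$. The right side has real part $\le-1+o(1)$. This is a contradiction.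

**Step 4: the case $d|\kappa|=d^2$, set-up.** Now $d^2\in\mathcal P$ has modulus $d|\kappa|$, so $d^2=d\kappa$, that is, $\kappa=d$. All other elements of $\mathcal P$ have modulus $<d^2$, so $|\delta|<1$ and $|\nu_1|,|\nu_2|<d^2$. Divide (10) by $d^n$; the terms $d^n$ cancel, and
$$s_n(1+\varepsilon_n)=1-z_1^n-z_2^n-z_3^n+\delta^n+(\delta/d)^n,\qquad z_1=d\delta,\quad z_2=\nu_1/d,\quad z_3=\nu_2/d. \tag{11}$$
Let $r=\max|z_j|$, and by Lemma 8 choose $n_k\to\infty$ with $(z_j/|z_j|)^{n_k}\to1$ for $j=1,2,3$. The value of $r$ decides how (11) behaves.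

**Step 5: $r>1$.** Again the count would be negative. Dividing (11) by $r^{n_k}$, the right side tends to $-\#\{j:|z_j|=r\}<0$, whereas the left side has real part $\ge0$ for large $k$. This is a contradiction.

**Step 6: $r=1$.** Here there would be no bad points at all for some $n$. Along $n_k$ the right side of (11) tends to $1-\#\{j:|z_j|=1\}\le0$. Since $s_{n_k}$ is a non-negative integer, $s_{n_k}=0$ for large $k$. For such $n=n_k$ all points of $\mathrm{Fix}(f^n)$ have trace $\tau_n$. By (6), which needs only $|\kappa|>1>|\delta/\kappa|$, $\tau_n\ne1+\delta^n$. This contradicts Corollary 6.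

**Step 7: $r<1$, the trace of the only bad point.** This is the ghost of $z\mapsto z^d$. By (11), $s_n\to1$, so $s_n=1$ for $n\ge n_0$. Let $p_n$ be the unique bad point of $\mathrm{Fix}(f^n)$; it has multiplicity one, so $J(p_n)\neq0$. At the other points (6) with $\kappa=d$ gives $J=(d^n-1)\bigl(1-(\delta/d)^n\bigr)\ne0$, so they are simple and there are $d^n-1$ of them. By (5) with $c=0$ and $g=1$,
$$\frac1{J(p_n)}+\frac{d^n-1}{(d^n-1)\bigl(1-(\delta/d)^n\bigr)}=0 .$$
So $t_{p_n}-1-\delta^n=J(p_n)=-1+(\delta/d)^n$, that is,
$$t_{p_n}=\delta^n+(\delta/d)^n\qquad(n\ge n_0). \tag{12}$$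

**Step 8: $r<1$, the bad point does not depend on $n$.** We turn (12) into information on one matrix. For $p\in\mathrm{Fix}(f^n)$ the differentials of $f^n$ at $p$ and at $f(p)$ are conjugate by $Df_p$. So $f$ permutes $\mathrm{Fix}(f^n)$ preserving traces, and $f(p_n)=p_n$. As $\mathrm{Fix}(f)$ is finite, some $p\in\mathrm{Fix}(f)$ equals $p_n$ for infinitely many $n$. Let $\alpha,\beta$ be the eigenvalues of $Df_p$, so $\alpha\beta=\delta$. Suppose $p\ne p_{n'}$ for some $n'\ge n_0$. Then $p$ is not bad for $n'$, so $\alpha^{n'}+\beta^{n'}=d^{n'}+(\delta/d)^{n'}$ and $\alpha^{n'}\beta^{n'}=\delta^{n'}$. Hence $\{\alpha^{n'},\beta^{n'}\}=\{d^{n'},(\delta/d)^{n'}\}$ and $\{|\alpha|,|\beta|\}=\{d,|\delta|/d\}$, so $|\alpha^n+\beta^n|\ge d^n-1$ for all $n\ge1$. But by (12) $\alpha^n+\beta^n=\delta^n+(\delta/d)^n$ for infinitely many $n$, and the right side tends to $0$. This is a contradiction, so $p=p_n$ for all $n\ge n_0$.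

**Step 9: $r<1$, conclusion.** The determinant now contradicts the trace. We have $\alpha^n+\beta^n=\delta^n+(\delta/d)^n$ for all $n\ge n_0$. The sequences $(z^n)_{n\ge n_0}$ for distinct $z\ne0$ are linearly independent (Vandermonde), and $\delta\ne\delta/d$, so $\{\alpha,\beta\}=\{\delta,\delta/d\}$. Then $\delta=\alpha\beta=\delta^2/d$, so $\delta=d$, contradicting $|\delta|<1$. $\square$

For $z\mapsto z^d$ one may think of $\delta=0$, and there $\delta=\delta^2/d$ is no contradiction. Invertibility of $f$ is what excludes the ghost.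

## 7. Theorems A and C

**Proof of Theorem A.** Suppose $f$ is exceptional with constant $\kappa$.

**Step 1: reduce to $|\delta|\le1$.** Proposition 9 needs this. The map $f^{-1}$ is again loxodromic, with the same $\lambda_1$: if $S$ is the exchange of coordinates, $S h_i^{-1}S(x,y)=\bigl((p_i(x)-y)/a_i,\,x\bigr)$ is a Hénon map of the same degree. It has the same saddles. Since $\lambda^s(p)\lambda^u(p)=\delta^n$ for $p\in\mathrm{SPer}_n(f)$, the unstable multiplier of $p$ for $f^{-1}$ is $1/\lambda^s(p)=\lambda^u(p)/\delta^n=(\kappa/\delta)^n$. So $f^{-1}$ is exceptional, with determinant $1/\delta$. Replacing $f$ by $f^{-1}$ if necessary we have $|\delta|\le1$, and then we normalize as in Section 2. By (3), saddles of exact period $n$ exist for large $n$, so $|\kappa|>1$.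

**Step 2: saddles are good.** Let $p\in\mathrm{Fix}(f^n)$ be a saddle, of exact period $k\mid n$. Then $Df^n_p=(Df^k_p)^{n/k}$ has unstable eigenvalue $(\kappa^k)^{n/k}=\kappa^n$ and hence stable eigenvalue $(\delta/\kappa)^n$. So $t_p=\tau_n$. Since $1$ is not an eigenvalue, $p$ has multiplicity one.

**Step 3: there are few bad points.** For $n\ge3$, $\mathrm{Fix}(f^n)$ has $d^n$ points with multiplicity, and by (3) at least $\#\mathrm{SPer}_n(f)\sim d^n$ of them are saddles, each of multiplicity one. So non-saddles number $o(d^n)$ with multiplicity, and by Step 2 also $s_n=o(d^n)$.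

**Step 4: bad points have small trace.** A bad point is not a saddle. Its eigenvalues satisfy $|\lambda_1\lambda_2|=|\delta|^n\le1$. If one had modulus $>1$, the other would have modulus $<1$, and the point would be a saddle. So both have modulus $\le1$, and $|t_p|\le2=o(|\kappa|^n)$.

All hypotheses of Proposition 9 hold, and it says they cannot. $\square$

**Proof of Theorem C.** *First assertion.* If $|\delta|\le1$, normalize and apply Proposition 9. If $|\delta|>1$, pass to $f^{-1}$ with $\delta'=1/\delta$ and $\kappa'=\kappa/\delta$, so $|\delta'|<1$ and $|\kappa'|>1$. The fixed points of $f^{-n}$ are those of $f^n$, with the same multiplicities. Since $\operatorname{tr}A^{-1}=\operatorname{tr}A/\det A$ for a $2\times2$ matrix, traces are divided by $\delta^n$. So is $\tau_n$, since $(\kappa')^n+(\delta'/\kappa')^n=(\kappa/\delta)^n+\kappa^{-n}=\delta^{-n}\tau_n$; and $|\kappa'|^n=|\kappa|^n/|\delta|^n$. So the bad points are the same and the two hypotheses are preserved; the case already treated applies.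

*Last sentence.* Suppose all but $o(d^n)$ of the saddles of $\mathrm{Fix}(f^n)$ satisfy $\lambda^u=\kappa^n$ (eigenvalues of $Df^n_p$), and the exempted ones have $|\lambda^u|=o(|\kappa|^n)$ uniformly. By (3) non-exempted saddles exist for large $n$; their eigenvalues are $\kappa^n$ and $(\delta/\kappa)^n$, so $|\kappa|>1>|\delta/\kappa|$, that is, $|\kappa|>\max(1,|\delta|)$. They are good. A bad point is therefore an exempted saddle or a non-saddle. Exempted saddles are $o(d^n)$ in number, each of multiplicity one, and $|t_p|\le|\lambda^u|+1=o(|\kappa|^n)$. Non-saddles number $o(d^n)$ with multiplicity, as in Step 3 above. If $|\delta|\le1$ they have $|t_p|\le2$. If $|\delta|>1$, both eigenvalues have modulus $\ge1$, for otherwise one would have modulus $<1$, the other modulus $>1$, and the point would be a saddle. Their product has modulus $|\delta|^n$, so $|t_p|\le2|\delta|^n=o(|\kappa|^n)$. By the first assertion this is impossible. $\square$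

## 8. Homoclinic orbits tie the periods together

For Theorem D suppose, on the contrary, that $\lambda^u$ is equal to a constant $\Lambda_n$ on $\mathrm{SPer}_n(f)$ for every $n$ with $\mathrm{SPer}_n(f)\ne\emptyset$. We shall show that $\Lambda_n=\kappa^n$ for a suitable $\kappa$, so that $f$ is exceptional. The link between different periods comes from orbits that spend almost all their time near a given saddle $p$: if $p$ has period $k$ and the orbit has period $kj$, its multiplier should be about $\lambda^u(p)^j$ up to a constant factor.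

We use standard hyperbolic dynamics (Katok–Hasselblatt), and the existence of transverse homoclinic points for every saddle (Bedford–Lyubich–Smillie, "Polynomial diffeomorphisms of $\mathbf C^2$ IV", Invent. Math. 112 (1993), §9). For a saddle $p$ of exact period $k$, put $F=f^k$. A transverse homoclinic point is a point $q\neq p$ where $W^u(p)$ and $W^s(p)$ meet transversally, so that $F^iq\to p$ as $i\to\pm\infty$. The standard facts, with $\Gamma=\mathcal O_f(p)\cup\mathcal O_f(q)$, are these.

1. $\Gamma$ is a compact hyperbolic set. There is a bounded neighborhood $V$ of $\Gamma$ such that $\hat\Gamma=\bigcap_{n\in\mathbf Z}f^n(\overline V)$ is a compact hyperbolic set, with splitting of the same dimensions as on $\Gamma$ and with $E^u$ Hölder of some exponent $\alpha\in(0,1]$. As $Df$ is complex linear, $E^s_y$ and $E^u_y$ are complex lines for $y\in\hat\Gamma$.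
2. Shadowing: for every small $\eta>0$ a periodic pseudo-orbit in $\Gamma$ with sufficiently small jumps is $\eta$-shadowed by a true orbit which closes up after the same number of steps.
3. There are $\eta_0>0$, $C_1$ and $\theta<1$ such that if $y,z\in\hat\Gamma$ and $d(F^iy,F^iz)\le3\eta_0$ for $A\le i\le B$, then $d(F^iy,F^iz)\le C_1\theta^{\min(i-A,\,B-i)}$ for these $i$. Increasing $\theta<1$ and $C_1$, we also have $d(F^iq,p)\le C_1\theta^{|i|}$ for all $i\in\mathbf Z$.

**Lemma 10.** Let $p$ be a saddle of exact period $k$ and $\lambda=\lambda^u(p)$. There is $C\in\mathbf C^*$ such that for all large $j$ there is a saddle $x_j$ of exact period $kj$ with $\lambda^u(x_j)=\lambda^j(C+o(1))$.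

*Proof.* Take $q,\Gamma,V,\hat\Gamma$ as above.

**Step 1: choose the scale.** Several smallness conditions are collected here. The point $q$ is not periodic and not on $\mathcal O_f(p)$, because a point periodic under $F$ whose $F$-orbit converges to $p$ equals $p$. The points $f^l(q)$ accumulate only on $\mathcal O_f(p)$, so $q$ is isolated in $\Gamma$. Let $\ell:\mathbf C^2\to\mathbf C$ be a linear form with $\ell|_{E^u_p}\ne0$. By continuity there is $\varrho>0$ such that $\ell|_{E^u_y}\neq0$ for all $y\in\hat\Gamma$ with $d(y,p)\le\varrho$; for these $y$ let $e(y)\in E^u_y$ be the vector with $\ell(e(y))=1$. Fix $\eta>0$ so small that shadowing holds, that the $\eta$-neighborhood of $\Gamma$ lies in $V$, and that $\eta\le\eta_0$, $2\eta\le\varrho$ and $3\eta<\operatorname{dist}(q,\Gamma\setminus\{q\})$. Let $i_0\ge1$ be such that $d(F^iq,p)\le\eta$ for $|i|\ge i_0$.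

**Step 2: construct $x_j$.** We close up a long piece of the orbit of $q$. Let $a=\lfloor j/2\rfloor$ and $b=j-1-a$. The segment $f^l(q)$, $-ka\le l<k(b+1)$, has $kj$ points. Repeated periodically, it is a pseudo-orbit whose only jump, from $F^{b+1}(q)$ to $F^{-a}(q)$, tends to $0$ as $j\to\infty$, both points tending to $p$. For large $j$ shadowing gives $x_j$ with $f^{kj}(x_j)=x_j$ and
$$d(f^lx_j,f^lq)\le\eta\qquad(-ka\le l<k(b+1)). \tag{13}$$
The orbit of $x_j$ lies in $V$, so $x_j\in\hat\Gamma$. Hence $Df^{kj}_{x_j}$ preserves the complex lines $E^s$ and $E^u$ at $x_j$, contracting one and expanding the other, and $x_j$ is a saddle.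

**Step 3: the exact period is $kj$.** In the window of (13), for $l\ne0$ we have $d(f^lx_j,q)\ge d(f^lq,q)-\eta\ge2\eta$, while $d(x_j,q)\le\eta$. So $f^lx_j\ne x_j$ for $l\neq0$ in the window. If the exact period were $l$ with $0<l<kj$, one of $l$, $l-kj$ would be a nonzero element of the window, a contradiction.

**Step 4: exponential estimates.** They make the products below converge. By (13) and fact 3,
$$d(F^ix_j,F^iq)\le C_1\theta^{\min(i+a,\,b-i)}\qquad(-a\le i\le b). \tag{14}$$
If $i_0\le i\le b$, then $F^ix_j$ is $\eta$-close to $F^iq$, which is $\eta$-close to $p$. If $b<i\le j-i_0$, then $F^ix_j=F^{i-j}x_j$ with $-a\le i-j\le-i_0$, and the same holds with $F^{i-j}q$. So $F^ix_j$ is $2\eta$-close to $p$ for $i_0\le i\le j-i_0$, and fact 3 gives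
$$d(F^ix_j,p)\le C_1\theta^{\min(i,\,j-i)-i_0}\qquad(i_0\le i\le j-i_0). \tag{15}$$

**Step 5: write the multiplier as a product.** For $y\in K:=\{y\in\hat\Gamma:d(y,p)\le2\eta,\ d(Fy,p)\le2\eta\}$ define $\varphi(y)$ by $DF_y\,e(y)=\varphi(y)\,e(Fy)$, that is, $\varphi(y)=\ell(DF_ye(y))$. It is Hölder of exponent $\alpha$, and it does not vanish on the compact set $K$, so it is bounded away from $0$ there. Also $\varphi(p)=\lambda$. For $y\in\hat\Gamma$ near $F^{-i_0}q$ such that $y$ and $F^{2i_0}y$ are within $2\eta$ of $p$, define $\Psi(y)$ by $DF^{2i_0}_y\,e(y)=\Psi(y)\,e(F^{2i_0}y)$; it is continuous and nonzero. Follow $E^u$ along the orbit from $F^{i_0}x_j$ to $F^{j-i_0}x_j=F^{-i_0}x_j$, one step at a time, and then by $F^{2i_0}$ back to $F^{i_0}x_j$. This gives the eigenvalue of $Df^{kj}=DF^j$ on $E^u$: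
$$\lambda^u(x_j)=\Psi(F^{-i_0}x_j)\prod_{i=i_0}^{j-i_0-1}\varphi(F^ix_j). \tag{16}$$
All factors are defined for large $j$, by Step 4.

**Step 6: pass to the limit.** We compare each factor with one that does not depend on $x_j$. By (14), $F^{-i_0}x_j\to F^{-i_0}q$, so $\Psi(F^{-i_0}x_j)\to\Psi(F^{-i_0}q)\neq0$. For $i_0\le i\le j/4$ compare $\varphi(F^ix_j)$ with $\varphi(F^iq)$: in (14) both $i+a$ and $b-i$ are at least $j/4-1$. For $3j/4\le i<j-i_0$ compare $\varphi(F^ix_j)=\varphi(F^{i-j}x_j)$ with $\varphi(F^{i-j}q)$: both $i-j+a$ and $b-(i-j)$ are at least $j/4-1$. For $j/4<i<3j/4$ compare with $\lambda=\varphi(p)$, using (15) with $\min(i,j-i)\ge j/4$. Since $\varphi$ is Hölder, all differences are $O(\theta^{\alpha j/4})$, uniformly in $i$. Since $|\varphi|$ is bounded below on $K$, each of the at most $j$ ratios is $1+O(\theta^{\alpha j/4})$, and their product tends to $1$. The product in (16) has $j-2i_0$ factors, so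
$$\frac{\lambda^u(x_j)}{\lambda^j}=(1+o(1))\,\lambda^{-2i_0}\,\Psi(F^{-i_0}q)\prod_{i_0\le i\le j/4}\frac{\varphi(F^iq)}\lambda\ \prod_{-j/4\le i<-i_0}\frac{\varphi(F^iq)}\lambda .$$
As $|\varphi(F^iq)-\lambda|=O(\theta^{\alpha|i|})$ and no factor vanishes, the two products converge to nonzero limits, and
$$\frac{\lambda^u(x_j)}{\lambda^j}\longrightarrow C=\lambda^{-2i_0}\,\Psi(F^{-i_0}q)\prod_{i\ge i_0}\frac{\varphi(F^iq)}\lambda\prod_{i<-i_0}\frac{\varphi(F^iq)}\lambda\neq0. \qquad\square$$

**Proof of Theorem D.** Let $\Lambda_n$ be as at the start of this section.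

**Step 1: a relation between two periods.** We compute the same multiplier in two ways. Let $\mathrm{SPer}_k(f)$ and $\mathrm{SPer}_{k'}(f)$ be nonempty. Apply Lemma 10 to a saddle of period $k$ with $j=k'i$, and to one of period $k'$ with $j=ki$. Both times we get a saddle of exact period $kk'i$, with multiplier $\Lambda_{kk'i}$. So there are $C,C'\in\mathbf C^*$ with
$$\Lambda_{kk'i}=\Lambda_k^{k'i}(C+o(1))=\Lambda_{k'}^{ki}(C'+o(1))\qquad(i\to\infty).$$
With $z=\Lambda_k^{k'}/\Lambda_{k'}^k$, the powers $z^i$ converge to $C'/C\ne0$. Then $z=z^{i+1}/z^i\to1$, so $z=1$: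
$$\Lambda_k^{k'}=\Lambda_{k'}^k. \tag{17}$$

**Step 2: find $\kappa$.** Two consecutive periods suffice. By (3) there is $k$ with $\mathrm{SPer}_k(f)$ and $\mathrm{SPer}_{k+1}(f)$ both nonempty. Put $\kappa=\Lambda_{k+1}/\Lambda_k$. By (17), $\Lambda_{k+1}^k=\Lambda_k^{k+1}$, so
$$\kappa^k=\frac{\Lambda_{k+1}^k}{\Lambda_k^k}=\frac{\Lambda_k^{k+1}}{\Lambda_k^k}=\Lambda_k,\qquad \kappa^{k+1}=\kappa\,\Lambda_k=\Lambda_{k+1}.$$

**Step 3: $f$ would be exceptional.** For every $l$ with $\mathrm{SPer}_l(f)\ne\emptyset$, (17) gives $\Lambda_l^k=\Lambda_k^l=\kappa^{kl}$ and $\Lambda_l^{k+1}=\Lambda_{k+1}^l=\kappa^{(k+1)l}$. Dividing, $\Lambda_l=\kappa^l$. So $f$ is exceptional, contradicting Theorem A. $\square$
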